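# Constant Terms of Powers and Mathieu Subspaces of Laurent Polynomial Algebras

Throughout, $K$ is a field of characteristic $0$, $n\ge 1$ is an integer, $z=(z_1,\dots,z_n)$ are commuting variables, and all algebras are commutative with $1$.

## 1. Mathieu subspaces, constant terms, Newton polytopes

**Definition (Mathieu subspace).** Let $\mathcal B$ be a $K$-algebra. A $K$-subspace $M\subset\mathcal B$ is a *Mathieu subspace* (MS, also called a Mathieu–Zhao space) of $\mathcal B$ if for all $a,b\in\mathcal B$ such that $a^m\in M$ for all $m\ge1$, there is $N\ge1$ such that $ba^m\in M$ for all $m\ge N$.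

Every ideal is a MS, with $N=1$. Here is a MS that is not an ideal: $M=K\cdot(1,-1)$ in $\mathcal B=K\times K$. If $a=(x,-x)$ and $a^2=(x^2,x^2)$ both lie in $M$, then $x^2=-x^2$, so $x=0$. Thus $a=0$ is the only element all of whose powers lie in $M$, and the condition holds trivially. By contrast, $K\cdot(1,1)$ is not a MS: for $a=(1,1)$, $b=(1,0)$, we have $a^m\in K\cdot(1,1)$ but $ba^m=(1,0)\notin K\cdot(1,1)$ for every $m$.

Two observations will be used again and again.

* If $M$ is a MS of $\mathcal B$ and $e\in M$ is idempotent, then $e\mathcal B\subset M$. Indeed $e^m=e\in M$ for all $m\ge1$, so for every $b\in\mathcal B$ we get $be=be^m\in M$ for large $m$.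
* If $M$ is a MS of $\mathcal B$ and $\mathcal B'\subset\mathcal B$ is a subalgebra, then $M\cap\mathcal B'$ is a MS of $\mathcal B'$: for $a,b\in\mathcal B'$ the elements $ba^m$ lie in $\mathcal B'$ anyway.

**Definition (constant term, Newton polytope).** Let $\mathcal A$ be a $K$-algebra and $g=\sum_{k\in\mathbb Z^n}g_kz^k\in\mathcal A[z^{-1},z]$ a Laurent polynomial. Its *constant term* is $c(g)=g_0$, its *support* is $\operatorname{supp}g=\{k:g_k\ne0\}$, and $\operatorname{Newt}(g)\subset\mathbb R^n$ is the convex hull of $\operatorname{supp} g$, with $\operatorname{Newt}(0)=\emptyset$.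

For $g=z_1+z_2+z_1^{-1}z_2^{-1}$, the polytope is the triangle with vertices $(1,0),(0,1),(-1,-1)$, which has $0$ in its interior. The constant term $c(g^m)$ is $m!/((m/3)!)^3$ if $3\mid m$, and $0$ otherwise.

If $0\notin\operatorname{Newt}(g)$, then $c(g^m)=0$ for all $m\ge1$. This is clear for $g=0$. Otherwise, separating $0$ from the polytope, we find a linear functional $\mu$ with $\mu\ge\epsilon>0$ on $\operatorname{supp}g$. Every exponent of $g^m$ then has $\mu\ge m\epsilon>0$.

**Definition (the subspace $\widetilde V$).** For a $K$-subspace $V\subset\mathcal A$, let $\widetilde V=\{g\in\mathcal A[z^{-1},z]:c(g)\in V\}$.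

For $\mathcal A=K$ and $V=0$, this is the space of Laurent polynomials without constant term. For $\mathcal A=K[t]$ and $V=tK[t]$, it is the space of Laurent polynomials whose constant term is divisible by $t$.

**Definition (algebraic algebra).** $\mathcal A$ is *algebraic over $K$* if every element of $\mathcal A$ is a root of a nonzero polynomial over $K$.

Finite-dimensional algebras are algebraic. So is the algebra of eventually constant sequences in $K$, which is infinite-dimensional: such a sequence takes finitely many values $x_1,\dots,x_l$ and is a root of $\prod_i(X-x_i)$. The algebra $K[t]$ is not algebraic. If $\mathcal A$ is algebraic, finitely many elements generate a finite-dimensional subalgebra, since finitely many monomials in them span it.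

## 2. Does $\widetilde V$ inherit the Mathieu property from $V$?

The following conjecture is taken from Wenhua Zhao, "The LFED and LNED Conjectures for Laurent Polynomial Algebras", arXiv:1701.05997 (2017).

**Conjecture.** Let $\mathcal A$ be a commutative $K$-algebra and $V$ a $K$-subspace of $\mathcal A$. Then $\widetilde V$ is a MS of $\mathcal A[z^{-1},z]$ if (and only if) $V$ is a MS of $\mathcal A$.

The "only if" half is immediate: $V=\widetilde V\cap\mathcal A$, so the second observation of Section 1 applies. The "if" half says in plain words: suppose all the constant terms $c(f),c(f^2),c(f^3),\dots$ lie in the Mathieu subspace $V$. Does $c(gf^m)$ lie in $V$ for large $m$, whatever $g$ is?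

Let us try small algebras with $n=1$.

*The field itself.* For $\mathcal A=K$ the only subspaces are $0$ and $K$, and both are ideals. Only $V=0$ needs thought. Let $f=az+b+a'z^{-1}$ with $c(f^m)=0$ for all $m\ge1$. Then $c(f)=b=0$ and $c(f^2)=b^2+2aa'=0$, so $aa'=0$ and $f$ is $az$ or $a'z^{-1}$. Then $c(gf^m)=0$ once $m$ exceeds the absolute values of all exponents of $g$.

*Two points.* Let $\mathcal A=K\times K$ and $V=K(1,-1)$. Write $f=(f_1,f_2)$ and try $f_i=a_iz+a_i'z^{-1}$. With $s_i=a_ia_i'$ we have $c(f_i^{2k})=\binom{2k}ks_i^k$, and odd powers contribute $0$. The condition $c(f^m)\in V$ reads $s_1^k+s_2^k=0$ for all $k\ge 1$. So $s_2=-s_1$ and $2s_1^2=0$. Hence $s_1=s_2=0$, each $f_i$ has at most one term, with exponent $1$ or $-1$, and $c(gf^m)=0$ for large $m$.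

*Dual numbers.* Let $\mathcal A=K[\varepsilon]/(\varepsilon^2)$ and $V=K(1+\varepsilon)$. If $a=x(1+\varepsilon)$ and $a^2=x^2(1+2\varepsilon)\in V$, then $x=0$. So $V$ is a MS. Writing $f=\varphi+\varepsilon h$ with $\varphi,h\in K[z^{\pm1}]$, we have $c(f^m)=c(\varphi^m)+m\varepsilon\, c(\varphi^{m-1}h)$, and the hypothesis is
$$c(\varphi^m)=m\,c(\varphi^{m-1}h)\qquad(m\ge1).$$
If $\varphi=x$ is a constant, $m=1$ gives $c(h)=x$ and $m=2$ gives $x^2=2x^2$, so $x=0$. The factor $m$ cannot be matched.

These experiments support the conjecture, and each of these algebras is algebraic over $K$. In general the conjecture is false, for every $K$ and every $n\ge1$, already for $\mathcal A=K[t]$, and the algebras for which it holds can be determined.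

**Theorem 1.** Let $\mathcal A$ be a $K$-algebra containing an element $t$ transcendental over $K$ (for example $\mathcal A=K[t]$). Then there is a MS $V$ of $\mathcal A$ such that $\widetilde V$ is not a MS of $\mathcal A[z^{-1},z]$.

**Theorem 2.** For a $K$-algebra $\mathcal A$ and $n\ge1$ the following are equivalent:
(i) for every MS $V$ of $\mathcal A$, $\widetilde V$ is a MS of $\mathcal A[z^{-1},z]$;
(ii) $\mathcal A$ is algebraic over $K$.

Theorem 1 gives (i)$\Rightarrow$(ii): if $\mathcal A$ is not algebraic, it contains a transcendental $t$, and (i) fails.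

## 3. Subspaces of $K[t]$ that contain no power sequence

The hypothesis on $f$ is that the sequence $c(f),c(f^2),\dots$ lies in $V$. The hypothesis on $V$ speaks of sequences $a,a^2,a^3,\dots$ in $V$. Constant terms of powers are not powers, so the second hypothesis need not say anything about the first. This suggests how to look for a counterexample: fix $f$, take the smallest possible subspace
$$V=\operatorname{span}_K\{c(f^m):m\ge1\},$$
and hope for two things: that $V$ contains no sequence $a,a^2,\dots$ with $a\neq0$, so that $V$ is a MS for trivial reasons, and that some $b\in\mathcal A$ has $b\,c(f^m)\notin V$ for infinitely many $m$.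

A first attempt is $f=z_1+tz_1^{-1}$. Here $c(f^{2k})=\binom{2k}kt^k$ and odd powers contribute nothing, so $V=tK[t]$. This is an ideal, so no $b$ exists as wished.

A second attempt is $f=z_1+t+z_1^{-1}$, for which
$$c(f^m)=\sum_{0\le j\le m/2}\frac{m!}{j!\,j!\,(m-2j)!}\,t^{m-2j}=t^m+m(m-1)t^{m-2}+\cdots .$$
There is one basis element of $V$ in each degree $m\ge1$, so $V$ is a hyperplane of $K[t]$, the kernel of the functional $\ell$ with $\ell(1)=1$ and $\ell(c(f^m))=0$ for $m\ge1$. Such a $V$ is too large for a simple test such as "$a,a^2\in V$ implies $a=0$". From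
$$c(f)=t,\quad c(f^2)=t^2+2,\quad c(f^3)=t^3+6t,\quad c(f^4)=t^4+12t^2+6$$
we read off $\ell(t)=0$, $\ell(t^2)=-2$, $\ell(t^3)=0$, $\ell(t^4)=24-6=18$. The element $a=\alpha t+\beta(t^2+2)$ lies in $V$, and
$$\ell(a^2)=\alpha^2\ell(t^2)+2\alpha\beta\,\ell(t^3+2t)+\beta^2\ell(t^4+4t^2+4)=-2\alpha^2+14\beta^2 .$$
If $\sqrt7\in K$, then $\alpha=\sqrt7$, $\beta=1$ gives $a\ne0$ with $a,a^2\in V$. The test fails.

We can see why. There is an interesting second coefficient, $m(m-1)$, but in a combination $\sum_{i\le d}\alpha_ic(f^i)$ the coefficient of $t^{d-2}$ is $\alpha_dd(d-1)+\alpha_{d-2}$ (for $d\ge3$): the lower basis element $c(f^{d-2})$ makes it arbitrary. The second term sits two degrees below the leading one, and another basis element has its leading term there.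

So choose weights for which the second term of $c(f^m)$ lies in a degree where no other basis element interferes. Let the leading degrees go in steps of $2$ and let the exponents inside one $c(f^m)$ drop in steps of $3$. This happens for
$$f=z_1+t^2+t\,z_1^{-1}.$$

## 4. The trinomial $z_1+t^2+tz_1^{-1}$: proof of Theorem 1

To contribute to $c(f^m)$, a product must use $z_1$ and $tz_1^{-1}$ equally often, say $j$ times each, and $t^2$ the remaining $m-2j$ times. So
$$c_m:=c(f^m)=\sum_{0\le j\le m/2}\frac{m!}{j!\,j!\,(m-2j)!}\,t^{2m-3j}=t^{2m}+m(m-1)t^{2m-3}+\cdots,\tag{1}$$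
because $2(m-2j)+j=2m-3j$. For instance
$$c_1=t^2,\qquad c_2=t^4+2t,\qquad c_3=t^6+6t^3,\qquad c_4=t^8+12t^5+6t^2 .$$
Put $V=\operatorname{span}_K\{c_m:m\ge1\}\subset K[t]\subset\mathcal A$. In the smallest case, $c_1\in V$ but $c_1^2=t^4\notin V$: an element of $V$ of degree $4$ is $\alpha(t^4+2t)+\beta t^2$ with $\alpha\ne0$, and it has a nonzero $t$-coefficient. The next lemma says that this persists in every degree.

**Lemma 3.** Let $0\ne p=\sum_{i=1}^d\alpha_ic_i$ with $\alpha_d\ne0$. Then $\deg p=2d$, and the coefficients of $t^{2d},t^{2d-1},t^{2d-3}$ in $p$ are $\alpha_d$, $0$, $\alpha_dd(d-1)$. (For $d=1$ the last is the coefficient of $t^{-1}$, read as $0$.)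

*Proof.* By (1), $c_i$ has degree $2i$ and leading coefficient $1$, so $\deg p=2d$ with leading coefficient $\alpha_d$. The polynomial $c_i$ involves only the exponents $2i-3j$, $j\ge0$. Let $i\le d$.

If $2i-3j=2d-1$, then $3j=2(i-d)+1\le1$, so $j=0$, and $2(i-d)+1=0$ is impossible by parity. Hence the coefficient of $t^{2d-1}$ is $0$.

If $2i-3j=2d-3$, then $3j=2(i-d)+3\le3$, so $j\in\{0,1\}$. The case $j=0$ is impossible by parity, and $j=1$ forces $i=d$. Hence only the $j=1$ term of $c_d$ contributes, with coefficient $\alpha_dd(d-1)$. For $d=1$ this term is absent and the formula gives $0$. $\square$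

The contradiction we are after is this. When the coefficient just below the top vanishes, the ratio of the coefficient three below the top to the leading one is doubled by squaring. In $V$ this ratio must be $d(d-1)$ when the degree is $2d$, and $d(d-1)$ is not doubled when $d$ is doubled.

**Lemma 4.** If $p\in V$ and $p^2\in V$, then $p=0$.

*Proof.* Suppose $p\ne0$, in the notation of Lemma 3. The coefficient of $t^{4d-3}$ in $p^2$ comes from pairs of exponents at most $2d$ with sum $4d-3$, that is, from $\{2d,2d-3\}$ and $\{2d-1,2d-2\}$. It equals
$$2\cdot\alpha_d\cdot\alpha_dd(d-1)+2\cdot0\cdot(\text{coefficient of }t^{2d-2}\text{ in }p)=2d(d-1)\alpha_d^2 .$$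
On the other hand, $p^2$ is an element of $V$ of degree $4d=2\cdot(2d)$ with leading coefficient $\alpha_d^2$. Lemma 3, applied to $p^2$ with $2d$ in place of $d$, says that the coefficient of $t^{4d-3}$ is $\alpha_d^2\cdot2d(2d-1)$. Subtracting, $2d\big((2d-1)-(d-1)\big)\alpha_d^2=2d^2\alpha_d^2=0$, which is impossible in characteristic $0$. $\square$

*Proof of Theorem 1.* First, $V$ is a MS of $\mathcal A$. If $a\in\mathcal A$ and $a^m\in V$ for all $m\ge1$, then $a,a^2\in V$, so $a=0$ by Lemma 4, and $ba^m=0\in V$ for all $b\in\mathcal A$ and $m\ge1$.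

Second, $\widetilde V$ is not a MS. We have $f^m\in\widetilde V$ for all $m\ge1$ by construction. But $c(tf^m)=t\,c_m$ has odd degree $2m+1$, whereas nonzero elements of $V$ have even degree by Lemma 3. So $tf^m\notin\widetilde V$ for every $m\ge1$. $\blacksquare$

## 5. Algebraic algebras: from one constant-term sequence to linear relations

It remains to prove (ii)$\Rightarrow$(i). Let $\mathcal A$ be algebraic. Since only finitely many coefficients occur in $f$ and $g$, we will be able to assume $\dim_K\mathcal A<\infty$. The natural tool is the Duistermaat–van der Kallen theorem: *if $f$ is a complex Laurent polynomial and $c(f^m)=0$ for all $m\ge1$, then $0\notin\operatorname{Newt}(f)$.* For $\mathcal A=\mathbb C$, $V=0$ this finishes the job: a functional positive on $\operatorname{supp}f$ makes all exponents of $gf^m$ positive for large $m$.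

For larger $\mathcal A$, a sensible person applies linear functionals $\lambda$ vanishing on $V$ and tries to use this theorem component by component. For $\mathcal A=K^r$, $f=(f_1,\dots,f_r)$ and $\lambda=(\lambda_1,\dots,\lambda_r)$, what one obtains is
$$\sum_{i=1}^r\lambda_i\,c(f_i^m)=0\qquad(m\ge1),$$
a relation between several sequences, and the individual sequences need not vanish. For example $f_1=z_1+z_1^{-1}$ and $f_2=z_1^2+z_1^{-2}$ have $c(f_1^m)=c(f_2^m)$ for all $m$, so the relation holds with $\lambda=(1,-1)$ although $c(f_1^2)=2$. The theorem about a single $f$ does not apply here.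

In this example $\lambda_1+\lambda_2=0$. That is what survives in general: the sum of the $\lambda_i$ over those $i$ with $0\in\operatorname{Newt}(f_i)$ vanishes (Proposition 6 below). In terms of $V$, it says that the idempotent supported on these components is killed by $\lambda$. As $\lambda$ is arbitrary, the idempotent lies in $V$, and then the Mathieu property applies to it. Nilpotent elements of $\mathcal A$ will need a separate argument.

To prove a statement linear in the sequences, we use a construction that is linear in them, the generating function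
$$G(t)=\sum_{m\ge0}c(f^m)\,t^{-m-1}\qquad(|t|\text{ large}).$$
The relation for $m\ge1$ says that $\sum\lambda_iG_i(t)=(\sum\lambda_i)/t$. If each $G_i$ continues analytically along a common ray to $0$ and satisfies $tG_i(t)\to0$ there, we get $\sum\lambda_i=0$.

Three examples show what to expect. For $f=z+z^{-1}$,
$$G(t)=\sum_k\binom{2k}kt^{-2k-1}=\frac1{\sqrt{t^2-4}},$$
which continues along every ray from $\infty$ to $0$ that avoids the critical values $\pm2$ of $f$, and $tG(t)\to0$. For $f=z+2+z^{-1}=(1+z)^2z^{-1}$ we have $c(f^m)=\binom{2m}m$ and $G(t)=1/\sqrt{t(t-4)}$. Here $0$ is itself a critical value and $G$ blows up at $0$, but still $tG(t)\to0$. For $f=z$, where $0\notin\operatorname{Newt}(f)$, we get $G(t)=1/t$ and $tG(t)=1$. So the position of $0$ must enter the proof.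

## 6. Continuing the generating function to $0$

**Lemma 5.** Let $d\ge1$ and let $f\in\mathbb C[z_1^{\pm1},\dots,z_d^{\pm1}]$ have $0$ in the interior of $\operatorname{Newt}(f)\subset\mathbb R^d$. There is a finite set $\Sigma_f\subset\mathbb C^*$ such that for every $u\in\mathbb C$ with $|u|=1$ and $\mathbb R_{>0}u\cap\Sigma_f=\emptyset$ there exist $R>0$, a connected open $U\supset\mathbb R_{>0}u\cup\{|t|>R\}$ and a holomorphic $G$ on $U$ with
$$G(t)=\sum_{m\ge0}c(f^m)t^{-m-1}\quad\text{for }|t|>R,\qquad tG(t)\to0\ \text{ as }t\to0\text{ along }\mathbb R_{>0}u .$$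

The plan. Let $\omega=\frac{dz_1}{z_1}\wedge\dots\wedge\frac{dz_d}{z_d}$ and let $\Gamma=\{|z_i|=1\}$ be the unit torus, oriented so that
$$c(g)=(2\pi i)^{-d}\int_\Gamma g\,\omega .$$
For $|t|>\max_\Gamma|f|$ we have $G(t)=(2\pi i)^{-d}\int_\Gamma\omega/(t-f)$. To let $t$ run down a ray to $0$, we must move $\Gamma$ to a cycle on which $f$ avoids the ray. On $(\mathbb C^*)^d$ the fibers of $f$ need not be compact and $\Gamma$ may be pushed to the boundary. So we compactify the fibers. The danger is that $\omega$ acquires poles on the points we add. The hypothesis on $0$ excludes exactly this. In the example $f=z$, the fibers over $\mathbb C$ become compact after adding the point $z=0$, where $f$ is finite, and there $dz/z$ does have a pole.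

*Proof.*

**Step A (compactify so that $f$ becomes proper).** Let $T=(\mathbb C^*)^d$. Identify $T$ with the graph of $f$ in $\mathbb P^d\times\mathbb P^1$ and let $X$ be its closure. The graph is closed in the open set $T\times\mathbb P^1$, so $T=X\cap(T\times\mathbb P^1)$ is open in $X$, and it is smooth. By Hironaka there is a projective resolution $Y\to X$ that is an isomorphism over $T$. So $Y$ is smooth, projective and irreducible, $T\subset Y$ is open and dense, and $f$ extends to a morphism $\bar f:Y\to X\to\mathbb P^1$. Put $W=Y\setminus\bar f^{-1}(\infty)\supset T$. Since $Y$ is compact, $\bar f:W\to\mathbb C$ is proper.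

**Step B ($\omega$ is holomorphic on $W$).** This is where the position of $0$ is used. The form $\omega$ is a rational section of the line bundle of top-degree forms on $Y$, holomorphic on $T$. So its polar locus is empty or of pure codimension $1$, and lies in $Y\setminus T$. It suffices to show, for each prime divisor $E\subset Y\setminus T$, that either $\omega$ is holomorphic at generic points of $E$ or $E\subset\bar f^{-1}(\infty)$.

Work near a generic point of $E$: a smooth point of $E$ lying on no other codimension-one component of $Y\setminus T$. Let $x$ be a local equation of $E$. Each $z_i$ is an invertible regular function on $T$, so its divisor is supported in $Y\setminus T$, and $z_i=x^{v_i}u_i$ with $v_i\in\mathbb Z$ and $u_i$ holomorphic and nonvanishing.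

Choose $A\in GL_d(\mathbb Z)$ taking $(v_1,\dots,v_d)$ to $(e,0,\dots,0)$ with $e\ge0$ (the gcd of the $v_i$), and pass to the monomial coordinates $\prod_jz_j^{A_{ij}}$. This multiplies $\omega$ by $\det A=\pm1$, and it changes the exponents of $f$ by a linear automorphism of $\mathbb Z^d$, so $0$ stays interior to the Newton polytope. So we may assume $z_1=x^eu_1$ and $z_i=u_i$ for $i\ge2$.

If $e=0$, then $\omega=d\log u_1\wedge\dots\wedge d\log u_d$ is holomorphic.

If $e>0$, put $\rho=d\log u_2\wedge\dots\wedge d\log u_d$ (with $\rho=1$ if $d=1$), so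
$$\omega=e\,\frac{dx}x\wedge\rho+d\log u_1\wedge\rho .$$

Suppose first that $\rho|_E\equiv0$. In local coordinates $x,y_2,\dots,y_d$ write $\rho=\alpha\,dy_2\wedge\dots\wedge dy_d+dx\wedge(\cdots)$. Then $\alpha$ vanishes on $x=0$, so $\alpha/x$ is holomorphic and $\frac{dx}x\wedge\rho=\frac\alpha x\,dx\wedge dy_2\wedge\dots\wedge dy_d$ is holomorphic. Hence so is $\omega$. (This case does occur on suitable blow-ups: with coordinates $x=z_1$ and $w$, where $z_2=1+xw$, we have $z_2=1$ on $x=0$, and $\frac{dz_1}{z_1}\wedge\frac{dz_2}{z_2}=\frac{dx\wedge dw}{1+xw}$.)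

Suppose now that $\rho|_E\not\equiv0$. The map $(u_2,\dots,u_d)|_E$ from the $(d-1)$-dimensional $E$ to $(\mathbb C^*)^{d-1}$ has nonzero Jacobian somewhere, so its image contains a nonempty open set. Hence no nonzero Laurent polynomial $P$ satisfies $P(u_2,\dots,u_d)|_E\equiv0$. (For $d=1$, $E$ is a point and $P$ is a nonzero constant.) Write $f=\sum a_kz^k$ and let $q$ be the minimum of $k_1$ on $\operatorname{supp}f$. Since $0$ is interior to $\operatorname{Newt}(f)$, $q<0$. Substituting,
$$f=x^{eq}\big(u_1^{q}\,P(u_2,\dots,u_d)+x\cdot(\text{holomorphic})\big),\qquad P=\sum_{k_1=q}a_k\,u_2^{k_2}\cdots u_d^{k_d},$$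
where $P$ is nonzero as a Laurent polynomial. So $P(u_2,\dots,u_d)|_E\not\equiv0$, and as $eq<0$, $f$ has a pole along a nonempty open piece of $E$. Since $\bar f^{-1}(\infty)\cap E$ is Zariski closed in the irreducible $E$, we get $E\subset\bar f^{-1}(\infty)$.

Therefore the polar locus of $\omega$ lies in $\bar f^{-1}(\infty)$, and $\omega$ is holomorphic on $W$.

**Step C (a sector without critical values).** The purpose is to fix $\Sigma_f$ and the region that the new cycle must avoid. The critical set of $\bar f|_W$ is Zariski closed with finitely many irreducible components. On the smooth locus of each component, the restriction of $\bar f$ has zero differential, so $\bar f$ is constant on the component. So there are finitely many critical values. Let $\Sigma_f$ be the set of nonzero ones.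

Let $u$ be as in the lemma. We may assume $u=1$. Indeed, for $f_1=u^{-1}f$ the same $Y$ and $W$ serve, with $\bar f_1=u^{-1}\bar f$, and $\Sigma_{f_1}=u^{-1}\Sigma_f$ misses $\mathbb R_{>0}$. If $G_1$ on $U_1$ satisfies the lemma for $f_1$ and direction $1$, then $G(t)=u^{-1}G_1(u^{-1}t)$ on $uU_1$ satisfies it for $f$ and $u$: the factor at $c(f^m)t^{-m-1}$ is $u^{-1}u^{-m}u^{m+1}=1$, and $tG(t)=(u^{-1}t)G_1(u^{-1}t)$.

For $w\in\mathbb C$ let
$$q(w)=\operatorname{Re}w-\kappa|\operatorname{Im}w|,\qquad S=\{q>0\},$$
with $\kappa>0$ so large that the open sector $S$ around $\mathbb R_{>0}$ contains no critical value. This is possible because $0\notin S$ and the finitely many nonzero critical values are off $\mathbb R_{>0}$. Take $R>\max_\Gamma|f|$, $B=\{|w|\le R\}$, $W_B=\bar f^{-1}(B)$ and $Q=\bar f^{-1}(B\setminus S)$. As $\bar f|_W$ is proper, $W_B$ and $Q$ are compact.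

**Step D ($\Gamma$ is homologous in $W$ to a cycle $\Gamma'=\sum_jn_j\sigma_j$ with $\sigma_j:\Delta^d\to W$ of class $C^1$ and image in $Q$).** We first push $\Gamma$ close to $Q$ using the absence of critical values, then into $Q$ by a retraction, then make the cycle $C^1$.

*A neighborhood of $Q$ that can be retracted.* Complex projective space, hence $Y$, is a compact nonsingular real algebraic subset of some $\mathbb R^N$, and $W_B$, $Q$ are compact semialgebraic sets. By semialgebraic triangulation of the pair $(W_B,Q)$ (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm 9.2.1), we may regard $W_B$ as a finite simplicial complex with $Q$ as a subcomplex. After one barycentric subdivision, a simplex all of whose vertices lie in $Q$ lies in $Q$. Let $\mathcal N\subset W_B$ be the set of points for which the sum of the barycentric coordinates at vertices in $Q$ is positive. It is open in $W_B$ and contains $Q$. For $x\in\mathcal N$ let $r(x)$ be the point obtained by setting all other barycentric coordinates to $0$ and rescaling. Then $r(x)\in Q$, and $(1-\theta)x+\theta r(x)$, $0\le\theta\le1$, is a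 homotopy in $W_B$ from the inclusion $\mathcal N\hookrightarrow W_B$ to $r:\mathcal N\to Q$.

*Choice of $\delta$.* For $\delta>0$ we have $\delta+S=\{q>\delta\}$. The compact sets $\bar f^{-1}(B\setminus(\delta+S))=\bar f^{-1}(B\cap\{q\le\delta\})$ decrease to $Q$ as $\delta\downarrow0$, so by compactness one of them lies in $\mathcal N$. Fix this $\delta$.

*Pushing $\Gamma$ toward $Q$.* Over $S$, $\bar f$ is a proper submersion, and $S$ is contractible. By Ehresmann's theorem $\bar f^{-1}(S)\cong S\times F$ over $S$. With $y=\operatorname{Im}w$, the map $w\mapsto(q,y)$ is a homeomorphism of $S$ onto $(0,\infty)\times\mathbb R$, with $\operatorname{Re}w=q+\kappa|y|$. In these coordinates put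
$$h_s(q,y)=\big((1-s)q+s\min(q,\delta),\,y\big),\qquad 0\le s\le1 .$$
This maps $S$ to $S$ and is the identity where $0<q\le\delta$. It maps $B\cap S$ into $B$, because $\operatorname{Re}w$ stays positive and does not increase while $\operatorname{Im}w$ is unchanged. Finally $h_1(S)\subset\{q\le\delta\}$. Lift $h_s$ to $\bar f^{-1}(S)$ as $h_s\times\mathrm{id}_F$ and extend it by the identity on $\{q\circ\bar f\le\delta\}$. The two definitions agree where both apply. The open sets $\{q\circ\bar f>0\}$ and $\{q\circ\bar f<\delta\}$ cover $W$, and the result is continuous on each, so it is a continuous homotopy $H_s$ of $W$ with $H_0=\mathrm{id}$. Since $f(\Gamma)\subset B$,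
$$H_1(\Gamma)\subset\bar f^{-1}(B\setminus(\delta+S))\subset\mathcal N .$$
Following $H_s$ by the retraction homotopy, the inclusion $\Gamma\hookrightarrow W$ is homotopic to a map $\Gamma\to Q$. So $[\Gamma]$ lies in the image of $H_d(Q)\to H_d(W)$.

*$C^1$ simplices.* By Ohmoto–Shiota (*$C^1$-triangulations of semialgebraic sets*, J. Topology 10 (2017)), the compact semialgebraic set $Q$ has a semialgebraic triangulation whose restriction to each closed simplex is $C^1$. Homology of $Q$ is computed by simplicial chains of this triangulation, and a simplicial cycle representing the class is the required $\Gamma'$.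

**Step E (continuation).** Now $G$ can be written as an integral that makes sense on the whole ray. For each $m\ge0$, $\bar f^m\omega$ is by Step B a holomorphic form of top degree on $W$. It is therefore closed: $\bar\partial$ kills it because it is holomorphic, and $\partial$ kills it because there are no $(d+1,0)$-forms. The cycles $\Gamma$ and $\Gamma'$ are $C^1$ and homologous in $W$. Since the homology of a manifold can be computed with $C^1$ chains, they differ by the boundary of a $C^1$ chain. Stokes for $C^1$ chains gives
$$\int_{\Gamma'}\bar f^m\omega=\int_\Gamma f^m\omega=(2\pi i)^d\,c(f^m).$$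
Put $U=\mathbb C\setminus(B\setminus S)=S\cup\{|t|>R\}$. It is open, it contains $\mathbb R_{>0}\cup\{|t|>R\}$, and it is connected, since the sector $S$ meets $\{|t|>R\}$. Define
$$G(t)=(2\pi i)^{-d}\int_{\Gamma'}\frac{\omega}{t-\bar f}\qquad(t\in U).$$
Since $\bar f(\Gamma')\subset B\setminus S$, the denominator never vanishes for $t\in U$, and $G$ is holomorphic on $U$. For $|t|>R$ we have $|\bar f|\le R<|t|$ on $\Gamma'$. Expanding the geometric series, which converges uniformly on $\Gamma'$, gives $G(t)=\sum_{m\ge0}c(f^m)t^{-m-1}$.

**Step F (the limit at $0$).** Let $c_0=\operatorname{dist}(1,\mathbb C\setminus S)>0$. As $\mathbb C\setminus S$ is stable under multiplication by positive reals, $|t-w|\ge c_0t$ for $t>0$ and $w\notin S$. Hence $|t/(t-\bar f\circ\sigma_j)|\le1/c_0$ on $\Delta^d$ for $t>0$. As $t\to0^+$ this quotient tends to $0$ where $\bar f\circ\sigma_j\ne0$, and it equals $1$ on $Z_j=(\bar f\circ\sigma_j)^{-1}(0)$. The form $\sigma_j^*\omega$ has continuous, hence bounded, coefficient on $\Delta^d$, so by dominated convergence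
$$tG(t)\longrightarrow(2\pi i)^{-d}\sum_jn_j\int_{Z_j}\sigma_j^*\omega .$$
It remains to show that $\sigma_j^*\omega=0$ almost everywhere on $Z_j$. The sets $Z_j$ may have positive measure, but they are mapped into a complex variety too small to carry a holomorphic $d$-form.

Since $f$ is not constant, $\bar f^{-1}(0)$ is a proper algebraic subset of the irreducible $W$. Removing singular loci successively, it is a finite disjoint union of locally closed complex submanifolds $M_k$ of complex dimension $\le d-1$. By Lebesgue's density theorem, almost every point of $Z_j$ is an interior point $p$ of $\Delta^d$ that lies in some $\sigma_j^{-1}(M_k)$ and is a density point of it. Near $\sigma_j(p)$, $M_k$ is the common zero set of some holomorphic coordinate functions. Let $h$ be the real or imaginary part of one of these. Then $h\circ\sigma_j$ is a $C^1$ function near $p$ that vanishes at $p$ and on a set with density point $p$. If $d(h\circ\sigma_j)_p\ne0$, the zero set of $h\circ\sigma_j$ would be a $C^1$ hypersurface near $p$, which has measure $0$ and hence density $0$ at $p$, a contradiction. So $d(h\circ\sigma_j)_p=0$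 for all these $h$, and the image of $d\sigma_j(p)$ lies in $T_{\sigma_j(p)}M_k$, a complex vector space of dimension $\le d-1$. The $\mathbb C$-multilinear alternating $d$-form $\omega$ vanishes on it, so $\sigma_j^*\omega=0$ at $p$. Thus $tG(t)\to0$. $\square$

## 7. Linear relations between constant-term sequences

**Proposition 6.** Let $\Omega$ be a field of characteristic $0$, $f_1,\dots,f_r\in\Omega[z_1^{\pm1},\dots,z_n^{\pm1}]$, and $\lambda_i\in\Omega$ with $\sum_i\lambda_ic(f_i^m)=0$ for all $m\ge1$. Put $I=\{i:0\in\operatorname{Newt}(f_i)\}$. Then $\sum_{i\in I}\lambda_i=0$.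

For $r=1$, $\lambda_1=1$ and $\Omega=\mathbb C$ this is the theorem recalled in Section 5.

*Proof.*

**Step 1 (reduce to $\Omega=\mathbb C$ and to $i\in I$).** The $\lambda_i$ and the coefficients of the $f_i$ generate a finitely generated extension of $\mathbb Q$, which embeds in $\mathbb C$. Relations and supports are preserved, so let $\Omega=\mathbb C$. For $i\notin I$ we have $c(f_i^m)=0$ for all $m\ge1$ (Section 1). Hence $\sum_{i\in I}\lambda_ic(f_i^m)=0$ for $m\ge1$.

**Step 2 (bring each $f_i$ into the situation of Lemma 5).** Lemma 5 needs $0$ in the interior, and we only know $0\in\operatorname{Newt}(f_i)$. Let $\tau$ be the face of $\operatorname{Newt}(f_i)$ with $0$ in its relative interior, and let $f_{i,\tau}$ be the part of $f_i$ supported on $\tau$. It is nonzero with Newton polytope $\tau$, because the vertices of $\tau$ are vertices of $\operatorname{Newt}(f_i)$ and so lie in the support. Choose a linear functional that is $\ge0$ on $\operatorname{Newt}(f_i)$ and vanishes on it exactly along $\tau$. If $m$ exponents of $f_i$ sum to $0$, the functional vanishes on each of them, so all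 lie in $\tau$. Hence $c(f_i^m)=c(f_{i,\tau}^m)$ for all $m\ge0$.

Let $d=\dim\operatorname{span}\tau$. If $d\ge1$, choose a basis of the rank-$d$ lattice $\operatorname{span}(\tau)\cap\mathbb Z^n$. It turns $f_{i,\tau}$ into a Laurent polynomial in $d$ variables with $0$ in the interior of its Newton polytope and the same constant terms of powers, and Lemma 5 applies. If $d=0$, then $\tau=\{0\}$ and $f_{i,\tau}=a\in\mathbb C^*$. Here $\sum_{m\ge 0}a^mt^{-m-1}=1/(t-a)$ for $|t|>|a|$, and $G(t)=1/(t-a)$ on $\mathbb C\setminus\{a\}$ satisfies the conclusion of Lemma 5 with $\Sigma=\{a\}$.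

**Step 3 (compare at infinity and at $0$).** Choose a direction $u$ whose ray avoids the finitely many points of all the sets $\Sigma$, and let $G_i$, $U_i$, $R_i$ $(i\in I)$ be the resulting data. The intersection of the $U_i$ is open and contains the connected set $\mathbb R_{>0}u\cup\{|t|>\max R_i\}$. On the connected component containing this set all $G_i$ are holomorphic. For $|t|>\max R_i$,
$$\sum_{i\in I}\lambda_iG_i(t)=\sum_{m\ge0}\Big(\sum_{i\in I}\lambda_ic(f_i^m)\Big)t^{-m-1}=\Big(\sum_{i\in I}\lambda_i\Big)\frac1t,$$
since only $m=0$, with $c(f_i^0)=1$, survives. By the identity theorem this holds on the whole ray. Multiplying by $t$ and letting $t\to0$ along the ray, the left side tends to $0$. Hence $\sum_{i\in I}\lambda_i=0$. $\square$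

## 8. Idempotents in $V$: proof of Theorem 2

Let $\mathcal A$ be algebraic over $K$, $V$ a MS of $\mathcal A$, and $f,g\in\mathcal A[z^{-1},z]$ with $c(f^m)\in V$ for all $m\ge1$. We must show $c(gf^m)\in V$ for all large $m$.

**Step 1 (reduce to finite dimension).** The subalgebra $\mathcal A_0$ generated by the coefficients of $f$ and $g$ is finite-dimensional, $V\cap\mathcal A_0$ is a MS of $\mathcal A_0$, and all $c(f^m)$, $c(gf^m)$ lie in $\mathcal A_0$. So we may assume $\dim_K\mathcal A<\infty$, and also $\mathcal A\ne0$.

Recall that a finite-dimensional algebra is a finite direct sum $\mathcal A=\bigoplus_j\mathcal A_j$ of local algebras $\mathcal A_j$, with identity $e_j$, nilpotent maximal ideal $\mathfrak n_j$ and residue field $L_j=\mathcal A_j/\mathfrak n_j$. For example $K[X]/(X^2(X-1))\cong K[\varepsilon]/(\varepsilon^2)\oplus K$. Let $\bar f_j\in L_j[z^{\pm1}]$ be the image of $f$, and put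
$$J=\{j:0\in\operatorname{Newt}(\bar f_j)\},\qquad e=\sum_{j\in J}e_j .$$

**Step 2 (set up: to show $e\in V$, test it against functionals).** Let $\lambda:\mathcal A\to K$ be linear with $\lambda(V)=0$. If we show $\lambda(e)=0$ for every such $\lambda$, then $e\in V$.

Let $\Omega=\overline K$ and extend $\lambda$ $\Omega$-linearly to $\mathcal A\otimes_K\Omega=\bigoplus_sB_s$, where each $B_s=\Omega\varepsilon_s\oplus\mathfrak m_s$ is local with identity $\varepsilon_s$ and maximal ideal $\mathfrak m_s$. Fix $k\ge1$ with $\mathfrak m_s^k=0$ for all $s$. Each $e_j\otimes1$ is the sum of the $\varepsilon_s$ over certain $s$, said to lie over $j$. For such $s$ the homomorphism $\mathcal A\to B_s\to B_s/\mathfrak m_s=\Omega$ sends $e_j$ to $1$ and the other $e_{j'}$ to $0$, and it kills the nilpotent ideal $\mathfrak n_j$. So it factors through an embedding $L_j\hookrightarrow\Omega$. Consequently the image $\varphi_s\in\Omega[z^{\pm1}]$ of $f$ has the same support as $\bar f_j$. With $\lambda_s=\lambda(\varepsilon_s)$,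
$$\lambda(e)=\sum_{s:\,0\in\operatorname{Newt}(\varphi_s)}\lambda_s .\tag{2}$$
Write $f=\sum_s(\varphi_s\varepsilon_s+h_s)$ with $h_s\in\mathfrak m_s[z^{\pm1}]$. Summands with different $s$ multiply to $0$, and $h_s^r=0$ for $r\ge k$. So
$$f^m=\sum_s\varphi_s^m\varepsilon_s+\sum_s\sum_{r=1}^{\min(k-1,m)}\binom mr\varphi_s^{m-r}h_s^r .$$
Put $\psi_{s,r}=\lambda(h_s^r)\in\Omega[z^{\pm1}]$ (coefficientwise) for $1\le r<k$. Applying $\lambda\circ c$ and using that $\lambda$ is $\Omega$-linear and $c(f^m)\in V$, we get for all $m\ge1$
$$0=\sum_s\lambda_s\,c(\varphi_s^m)+\sum_s\sum_{r=1}^{\min(k-1,m)}\binom mr\,c(\varphi_s^{m-r}\psi_{s,r}).\tag{3}$$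

If $\mathcal A$ has no nilpotents, the second sum is absent and Proposition 6 applies at once. In general it is there, as in the dual numbers of Section 2, where (3) with $\lambda(x+y\varepsilon)=x-y$ is the relation $c(\varphi^m)=m\,c(\varphi^{m-1}h)$. What distinguishes the unwanted terms is the factor $\binom mr$ with $1\le r<k$. It becomes divisible by a large prime $p$ when $m$ is replaced by $mp$, while $c(\varphi^{mp})$ remembers $c(\varphi^m)$ modulo $p$.

**Step 3 (remove the nilpotent terms: $\gamma_m:=\sum_s\lambda_sc(\varphi_s^m)=0$ for all $m\ge1$).** Suppose $\gamma_m\ne0$ for some $m$. Let $F$ be the field generated over $\mathbb Q$ by all $\lambda_s$ and all coefficients of all $\varphi_s$ and $\psi_{s,r}$. It is finitely generated and contains $\gamma_m$. By Cassels' embedding theorem (Bull. Austral. Math. Soc. 14 (1976), 193–198), for infinitely many primes $p$ there is an embedding $F\hookrightarrow\mathbb Q_p$ sending $\gamma_m$ and all the nonzero elements just listed to $p$-adic units. Take such a $p\ge k$. All listed elements now lie in $\mathbb Z_p$.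

Apply (3) with $mp$ in place of $m$. For $1\le r<k\le p$ we have $r\binom{mp}r=mp\binom{mp-1}{r-1}$ and $p\nmid r$, so $p\mid\binom{mp}r$. All terms with $r\ge1$ vanish modulo $p$, and
$$\sum_s\lambda_s\,c(\varphi_s^{mp})\equiv0\pmod{p\mathbb Z_p}.$$
Modulo $p$, the $p$-th power map is additive, and $x^p\equiv x$ for $x\in\mathbb Z_p$. So $\varphi_s(z)^p\equiv\varphi_s(z^p)$, where $z^p=(z_1^p,\dots,z_n^p)$. Raising to the power $m$ and taking constant terms,
$$c(\varphi_s^{mp})\equiv c\big(\varphi_s(z^p)^m\big)=c(\varphi_s^m)\pmod p,$$
because replacing $z$ by $z^p$ multiplies all exponents by $p$ and leaves the constant term alone. Hence $\gamma_m\equiv0\pmod p$, which contradicts that $\gamma_m$ is a unit.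

**Remark.** Here is a variant of Step 3 that uses only the fact that a field finitely generated as a ring is finite. Let $\mathcal R\subset F$ be the ring generated by all the listed elements, $\gamma_m^{-1}$ and $1/(k-1)!$. Let $\mathfrak M$ be a maximal ideal, and let $q$ be the order and $p$ the characteristic of the finite field $\mathcal R/\mathfrak M$. Then $p\ge k$, since $(k-1)!$ is invertible. Use (3) with $mq$ in place of $m$: from $r\binom{mq}r=mq\binom{mq-1}{r-1}$ we get $p\mid\binom{mq}r$ for $1\le r<k$. Also $\varphi_s(z)^q\equiv\varphi_s(z^q)$ modulo $\mathfrak M$, since $x^q=x$ in $\mathcal R/\mathfrak M$. So $\gamma_m\in\mathfrak M$, although $\gamma_m$ is a unit of $\mathcal R$.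

**Step 4 ($e\in V$, and then $e\mathcal A\subset V$).** By Step 3, $\sum_s\lambda_sc(\varphi_s^m)=0$ for all $m\ge1$. Proposition 6 gives $\sum_{s:\,0\in\operatorname{Newt}(\varphi_s)}\lambda_s=0$, which by (2) says $\lambda(e)=0$. As $\lambda$ was arbitrary, $e\in V$. Now $e$ is idempotent and $V$ is a MS, so $e\mathcal A\subset V$ by the first observation of Section 1. This is the only place where the Mathieu property of $V$ is used, apart from passing to $V\cap\mathcal A_0$.

**Step 5 (for $j\notin J$, $c(e_jgf^m)=0$ for large $m$).** These are the components that $e$ does not control. Write $e_jf=\varphi+h$, where $\varphi$ collects the terms with exponents in $\operatorname{supp}\bar f_j$ and $h$ the others. The coefficients of $h$ lie in $\mathfrak n_j$, and $\mathfrak n_j^{k'}=0$ for some $k'\ge 1$. For $m\ge k'$,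
$$e_jgf^m=\sum_{r<k'}\binom mr\,e_jg\,\varphi^{m-r}h^r .$$
If $\bar f_j=0$, then $\varphi=0$, every $m-r$ in the sum is positive, and the sum is $0$. Otherwise $0\notin\operatorname{Newt}(\bar f_j)$, and there is a linear functional $\mu$ on $\mathbb R^n$ with $\mu\ge\epsilon>0$ on $\operatorname{supp}\varphi$. On the finitely many exponents of $e_jg$ and of $h$, $\mu$ is bounded below, and $h$ occurs fewer than $k'$ times. So all exponents in $e_jg\,\varphi^{m-r}h^r$ with $r<k'$ satisfy $\mu\ge(m-r)\epsilon-C$ with $C$ independent of $m$. This is positive for large $m$, so the exponent $0$ does not occur and the constant term is $0$.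

**Step 6 (assemble).** For large $m$, Step 5 leaves only the indices in $J$:
$$c(gf^m)=\sum_jc(e_jgf^m)=\sum_{j\in J}e_j\,c(gf^m)=e\,c(gf^m)\in e\mathcal A\subset V ,$$
that is, $gf^m\in\widetilde V$. So $\widetilde V$ is a MS of $\mathcal A[z^{-1},z]$, which proves (ii)$\Rightarrow$(i). Together with Theorem 1, which gives (i)$\Rightarrow$(ii), this proves Theorem 2. $\blacksquare$
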